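# Connectivity of token graphs of graphs of girth at least five

## Connectivity equals minimum degree when there are no short cycles

**Theorem 1.** Let $G$ be a connected graph of order $n$ with girth at least five, and let $2\le k\le n-2$. Then
$$\kappa(F_k(G))=\delta(F_k(G)).$$

Let us unpack this. All graphs are simple and finite.

**Definition (token graph).** Let $G$ have order $n$ and let $1\le k\le n-1$. The vertices of the *$k$-token graph* $F_k(G)$ are the $k$-subsets of $V(G)$. Two $k$-subsets are adjacent when their symmetric difference is a pair of adjacent vertices of $G$.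

Think of $k$ indistinguishable tokens on distinct vertices of $G$. A step in $F_k(G)$ slides one token along an edge to an empty vertex. We call the $k$-subsets *configurations*, and the elements of a configuration its *tokens*.

**Definition (girth, connectivity).** The *girth* of $G$ is the length of a shortest cycle, and it is infinite if $G$ is acyclic. For a graph $H$, $\delta(H)$ is the minimum degree. The connectivity $\kappa(H)$ is the least size of a set of vertices whose removal disconnects $H$ (a *separating set*), with the convention $\kappa(K_N)=N-1$.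

Always $\kappa(H)\le\delta(H)$: if $H$ is not complete, a vertex of minimum degree is cut off from the rest by removing its neighbours. So Theorem 1 says that the cheapest way to disconnect $F_k(G)$ is to isolate a single configuration.

The statement was posed as a conjecture in Ruy Fabila-Monroy, Jesús Leaños, Ana Laura Trujillo-Negrete, "On the Connectivity of Token Graphs of Trees", arXiv:2004.14526 (2020). Two related facts are known: $\kappa(F_k(G))=\delta(F_k(G))$ if $G$ is a tree, and also if $G=K_n$. We use neither of them.

The girth enters our proof only as the absence of cycles of length 3 and 4, that is, in these two forms: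

* adjacent vertices of $G$ have no common neighbour;
* two distinct vertices of $G$ have at most one common neighbour.

## Active edges, degrees, and four small token graphs

**Definition (active edge).** An edge $e$ of $G$ is *active* at a configuration $C$ if exactly one end of $e$ lies in $C$. Then $C^e:=C\triangle e$, where $e$ is viewed as a 2-set.

The neighbours of $C$ in $F_k(G)$ are exactly the $C^e$ with $e$ active at $C$, and they are pairwise distinct. Hence $\deg C$ is the number of edges of $G$ active at $C$, that is, the number of edges between $C$ and its complement.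

We write $C+v$ and $C-v$ for adding or deleting an element, and "$p\to q$" for moving a token from $p$ to an empty neighbour $q$. We use $R^e=R\triangle e$ in the same way for sets $R$ that are not full configurations. $N(\cdot)$ is neighbourhood in $G$, and $\sim$ is adjacency, in $G$ or in the token graph according to context.

*The path $1234$, $k=2$.* The edges of the token graph are $12$–$13$, $13$–$14$, $13$–$23$, $14$–$24$, $23$–$24$, $24$–$34$. This is a 4-cycle $13,14,24,23$ with a pendant vertex at $13$ and one at $24$. So $\kappa=\delta=1$.

*The star with centre $0$ and leaves $1,2,3$, $k=2$.* Here $\{0,i\}\sim\{i,j\}$, and there are no other adjacencies. The token graph is the 6-cycle $01,12,02,23,03,13$, so $\kappa=\delta=2$.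

*The 5-cycle, $k=2$, vertices modulo 5.* Put $d_i=\{i-1,i+1\}$ and $e_i=\{i,i+1\}$. One checks $d_i\sim d_{i+2}$ and $d_i\sim d_{i-2}$, and $e_i$ has exactly the two neighbours $d_i,d_{i+1}$. So the $d_i$ form a 5-cycle and each $e_i$ is attached to two distinct vertices of it. This graph is 2-connected, and $\kappa=\delta=2$.

*A graph with triangles where equality fails.* Let $H$ consist of two copies of $K_m$ with vertex sets $P,Q$, joined by one edge $pq$, $p\in P$, $q\in Q$. For $k=2$ the degree of $\{x,y\}$ is $\deg x+\deg y$, minus $2$ if $x\sim y$. The minimum is $2(m-2)$, at pairs inside $P\setminus\{p\}$ or inside $Q\setminus\{q\}$. The $m-1$ configurations $\{p,x\}$, $x\in P\setminus\{p\}$, separate the pairs inside $P\setminus\{p\}$ from the rest: from such a pair every move stays inside $P$, and a move to $p$ lands on one of the removed configurations. So $\kappa(F_2(H))\le m-1<2(m-2)$ once $m\ge4$. The paper cited above gives the exact value $\kappa(F_2(H))=m-1$ for $m$ sufficiently large. So Theorem 1 fails for girth three. These notes do not settle girth exactly four.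

*The range of $k$.* Since $F_1(G)\cong F_{n-1}(G)\cong G$, the cases $k=1,n-1$ ask whether $\kappa(G)=\delta(G)$. Two disjoint 5-cycles joined by one edge have girth 5, $\kappa=1$ and $\delta=2$. So $k=1$ and $k=n-1$ must be excluded.

## A separating set with fewer than $\delta$ configurations

Fix $G,n,k$ as in Theorem 1 and write $F=F_k(G)$, $\delta=\delta(F)$.

**Lemma 2.** $F$ is connected.

*Proof.* Any $k$-set can be turned into any other by exchanging one element at a time. So it suffices to reach $C-u+v$ from $C$, for $u\in C$, $v\notin C$. Take a path $u=u_0,\dots,u_m=v$ in $G$ and let $i_1>i_2>\dots>i_s=0$ be the indices of its vertices that lie in $C$. Slide the token $u_{i_1}$ along the path to $v$; all vertices beyond it are empty. Then slide $u_{i_2}$ to $u_{i_1}$, and so on, and finally $u_0$ to $u_{i_{s-1}}$. The result is $C-u+v$. $\square$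

*Complementation.* The map $C\mapsto V(G)\setminus C$ is an isomorphism $F_k(G)\to F_{n-k}(G)$. It preserves which edges are active, and $2\le n-k\le n-2$.

If $F$ is complete, $\kappa(F)=\delta$ by definition. **Suppose from now on, for contradiction, that $\kappa(F)<\delta$.** Then $F$ is not complete. Let $S$ be a minimum separating set, so
$$|S|=\kappa(F)\le\delta-1. \tag{1}$$
By Lemma 2, $S\neq\emptyset$. Moreover every $M\in S$ has a neighbour in every component of $F-S$. Indeed, if $M$ had none in some component, that component would still be cut off from the others after removing only $S\setminus\{M\}$, against minimality.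

The plan is to contradict (1) by counting: exhibit at least $\delta$ pairwise disjoint sets each of which must meet $S$. The basic reason for a set to meet $S$ is this. *If a connected set contains a neighbour of $A$ and a neighbour of $B$, where $A,B$ lie in different components of $F-S$, then it meets $S$.*

## From two disjoint moves to two moves of one token

Take $M\in S$ with neighbours $M^{E_1},M^{E_2}$ in different components. If $E_1,E_2$ share a vertex, then $M^{E_1}$ and $M^{E_2}$ differ by the position of one token, or of one empty vertex. That situation is convenient, and we first show that it can always be reached.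

**Definition (slide).** A *slide* at $M\in S$ is a pair of distinct edges $E,E'$, both active at $M$ and sharing a vertex, such that $M^E$ and $M^{E'}$ lie in different components of $F-S$.

For example, take $H$ above with $m\ge3$ and the separating set of all $\{p,x\}$, $x\in P\setminus\{p\}$. For distinct $x,x'\in P\setminus\{p\}$ the edges $px'$ and $pq$ form a slide at $\{p,x\}$: they lead to $\{x,x'\}$ and $\{x,q\}$, which are separated.

**Lemma 3.** There is a slide at some element of $S$.

*Proof.* Take $M\in S$ and neighbours $A=M^{E_1}$, $B=M^{E_2}$ in different components of $F-S$. If $E_1\cap E_2\ne\emptyset$ we are done. Otherwise put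
$$Q=E_1\cup E_2,\qquad R=M\setminus Q,\qquad M'=M\triangle E_1\triangle E_2 .$$

**Step 1: choose where to count.** This step finds a configuration at which no edge between $E_1$ and $E_2$ is active. As $M'$ is adjacent to both $A$ and $B$, we have $M'\in S$. There is at most one edge $g$ of $G$ between $E_1$ and $E_2$, since two would create a triangle or a 4-cycle. Passing from $M$ to $A$ changes the status of exactly one end of $g$, so $g$ is active at exactly one of $M,A$. Choose $C\in\{M,A\}$ at which no edge between $E_1$ and $E_2$ is active. The edges active at $C$ are then $E_1$, $E_2$, a set $\mathcal E$ of edges disjoint from $Q$, and a set $\mathcal H$ of edges with exactly one end in $Q$. So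
$$\deg C=2+|\mathcal E|+|\mathcal H|.$$

**Step 2: one set for each active edge.** This step defines $\deg C$ sets, to be compared with $S$. Take $\{M\}$ and $\{M'\}$, both meeting $S$.

For $e\in\mathcal E$ put $T_e=\{M^e,A^e,M'^e,B^e\}$. The four configurations $M,A,M',B$ agree outside $Q$, so $e$ is active at all of them and $T_e$ carries the cycle $M^e,A^e,M'^e,B^e$. It is connected and contains a neighbour of $A$ and a neighbour of $B$, so $T_e\cap S\ne\emptyset$.

For $h=uo\in\mathcal H$ with $u\in E_i$, $o\notin Q$, put $j=3-i$ and $T_h=\{C^h,(C^h)^{E_j}\}$. Since $h$ is disjoint from $E_j$, the edge $E_j$ is active at $C^h$, so these are two adjacent configurations. Nothing forces $T_h$ to meet $S$.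

**Step 3: the sets are pairwise disjoint.** This is needed for counting. Look at the part outside $Q$: it is $R$ in $M$ and $M'$, it is $R\triangle e$ in $T_e$, and it is $R\triangle\{o\}$ in $T_h$. So sets of different kinds are disjoint, $T_e\cap T_{e'}=\emptyset$ for $e\ne e'$, and $M\neq M'$. It remains to recover $h$ from $D\in T_h$. The vertex $o$ is visible outside $Q$. Since $C$ has exactly one token on each of $E_1,E_2$, the index $i$ is the unique one with $|D\cap E_i|\in\{0,2\}$. If $|D\cap E_i|=0$, then $u$ is the vertex of $E_i$ in $C$. If $|D\cap E_i|=2$, then $u$ is the vertex of $E_i$ not in $C$.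

**Step 4: find the slide.** This step uses the count. There are $\deg C\ge\delta>|S|$ disjoint sets, and all except possibly some $T_h$ meet $S$. So $T_h\cap S=\emptyset$ for some $h=uo$; let $i,j$ be as in Step 2. One of $C,C^{E_j}$ is some $m\in\{M,M'\}\subseteq S$ and the other is some $a_0\in\{A,B\}$. (If $C=M$, then $C^{E_j}\in\{A,B\}$. If $C=A$, then $A^{E_1}=M$ and $A^{E_2}=M'$.) Thus $T_h=\{m^h,a_0^h\}$. As $T_h$ is connected, misses $S$ and contains the neighbour $a_0^h$ of $a_0$, the configuration $m^h$ lies in the component of $a_0$. Both $M$ and $M'$ have $A$ and $B$ as their two neighbours along $E_1,E_2$. Since $m^{E_j}=a_0$, the configuration $m^{E_i}$ is the other element of $\{A,B\}$, in a different component. The edges $h,E_i$ are distinct, active at $m$ and share $u$. This is a slide at $m$. $\square$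

## The neighbourhoods of $R+a$ and $R+c$

**Normal form.** Let $ba,bc$ be the edges of a slide at $M\in S$. If $b\notin M$, replace all configurations by their complements and $k$ by $n-k$; everything assumed so far carries over. So assume $b\in M$. As both edges are active, $a,c\notin M$. With $R=M-b$ and $O=\{a,b,c\}$ we have a path $abc$ in $G$, $R\cap O=\emptyset$, $|R|=k-1\ge1$, and two distinct components $\mathcal C,\mathcal D$ of $F-S$ with
$$A=R+a\in\mathcal C,\qquad M=R+b\in S,\qquad B=R+c\in\mathcal D. \tag{2}$$
This is symmetric under the *reversal* $a\leftrightarrow c$, $A\leftrightarrow B$, $\mathcal C\leftrightarrow\mathcal D$. Note $a\not\sim c$, because there are no triangles.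

A vertex outside $O$ has at most one neighbour in $O$: two adjacent ones would give a triangle, and $a,c$ would give a 4-cycle through $b$. Hence the following six sets are pairwise disjoint:

* $Y=N(a)\setminus(R\cup O)$ and $Z=N(a)\cap R$;
* $X=N(c)\setminus(R\cup O)$ and $U=N(c)\cap R$;
* $V=N(b)\setminus(R\cup O)$ and $W=N(b)\cap R$.

Reversal exchanges $Y\leftrightarrow X$ and $Z\leftrightarrow U$, and fixes $V$ and $W$. Let $\partial$ be the set of edges $pq$ of $G$ with $p\in R$, $q\notin R\cup O$. Write $[P\,|\,I]$ for the configuration $P\cup I$ with $P\cap O=\emptyset$, $I\subseteq O$, writing $I$ as a word; $o$ stands for an arbitrary element of $O$. Small letters $y,z,x,u,w$ denote elements of $Y,Z,X,U,W$.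

Now list active edges. The neighbours of $A=[R|a]$ are:

* $M$ (move $a\to b$);
* $[R^e|a]$ for $e\in\partial$;
* $[R-w|ab]$ for $w\in W$;
* $A_y:=[R+y|\emptyset]$ for $y\in Y$;
* $A_u:=[R-u|ac]$ for $u\in U$.

The neighbours of $B=[R|c]$ are, by reversal, $M$, $[R^e|c]$ $(e\in\partial)$, $[R-w|bc]$ $(w\in W)$, $B_x:=[R+x|\emptyset]$ $(x\in X)$ and $B_z:=[R-z|ac]$ $(z\in Z)$.

The first three kinds can be carried from $A$ to $B$. The *common sets* are
$$K_0=\{[R|b]\},\qquad K_e=\{[R^e|a],[R^e|b],[R^e|c]\}\ (e\in\partial),\qquad K_w=\{[R-w|ab],[R-w|ac],[R-w|bc]\}\ (w\in W).$$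
They are pairwise disjoint, since the part $P$ outside $O$ is $R$, $R^e$, $R-w$ respectively. Each is connected: slide the token through $O$, respectively slide the empty place through $O$. Each contains a neighbour of $A$ and a neighbour of $B$, except $K_0=\{M\}\subseteq S$. So **each common set meets $S$**. Let $\mathcal K$ be their union and $\kappa_0=1+|\partial|+|W|$ their number. Then
$$\deg A=\kappa_0+|Y|+|U|,\qquad \deg B=\kappa_0+|X|+|Z|. \tag{3}$$

*Example.* In the 7-cycle $0123456$ with $k=2$, take $abc=012$ and $R=\{4\}$. Then $Y=\{6\}$, $X=\{3\}$, $\partial=\{43,45\}$, and $Z,U,W,V$ are empty. The neighbours of $A=\{4,0\}$ are $\{4,1\},\{3,0\},\{5,0\}$ and $A_6=\{4,6\}$, so $\deg A=4=\kappa_0+1$.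

## Pairing the private moves, and a graph where pairing is blocked

The common sets account for $\kappa_0$ elements of $S$. By (3), we would be done if we could pair the remaining *private* neighbours $A_i$ $(i\in Y\cup U)$ of $A$ with those $B_i$ $(i\in X\cup Z)$ of $B$, and join the pairs by further disjoint connected sets outside $\mathcal K$, reaching $\min(\deg A,\deg B)\ge\delta$ sets in all. To join $A_y$ to $B_x$, one can borrow a token $s\in R$ adjacent to $O$: from $[R+y|\emptyset]$ move $s$ into $O$ and on to $x$, reaching $[R+y-s+x|\emptyset]$; then bring $y$ through $O$ to the place of $s$. But on the way we pass through $[R+y-s|o]$ and $[R+x-s|o]$. If $s\sim y$, the former is $[R^e|o]$ with $e=sy$, an element of $K_e$, which has already been counted. Likewise for $s\sim x$.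

This is a real obstruction. Let $G$ be the 5-cycle $z\,a\,b\,c\,x$ with two pendant vertices $y_1,y_2$ attached to $a$. It has girth 5. Take $k=2$, $R=\{z\}$, so that $Z=\{z\}$, $Y=\{y_1,y_2\}$, $X=\{x\}$, $U=W=\emptyset$, $\partial=\{zx\}$, $\kappa_0=2$. Then $A=\{z,a\}$ and $B=\{z,c\}$ both have degree 4. But $B_x=\{z,x\}$ has only the neighbours $B$ and $\{a,x\}\in K_{zx}$, so it cannot be joined to a neighbour of $A$ outside $\mathcal K$ without passing through $B$. Worse, the three configurations $\{z,b\},\{x,a\},\{a,c\}$ separate $A$ from $B$. After removing them, the component of $B$ is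
$$\{z,c\},\ \{x,c\},\ \{z,x\},\ \{x,b\},\ \{b,c\},$$
since $\{x,c\}$ has neighbours $\{z,c\},\{x,b\}$; $\{x,b\}$ has neighbours $\{z,b\},\{b,c\},\{x,a\},\{x,c\}$; and $\{b,c\}$ has neighbours $\{a,c\},\{x,b\}$.

So no argument that uses only the degrees of $A$ and $B$ can succeed. What saves the theorem in this example is a third configuration: $D=\{z,x\}$ has degree 2, so $\delta\le2$ and three removed configurations are no threat.

Two changes of plan come out of this. First, do not pair. Build disjoint connected sets starting at the $A_i$, and *separately* disjoint connected sets starting at the $B_i$, allowing sets of the first family to intersect sets of the second. If every set of the first family meets every set of the second, two counts, one at $A$ and one at $B$, suffice. Second, when some pair does not meet, the counts become tight, they locate $S$ very precisely, and then $\delta\le\deg D$ for a suitable third configuration $D$ gives the missing room.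

## Tubes starting at $A$ and tubes starting at $B$

**Definition (systems of tubes).** An *$A$-system* is a family $(T^A_i)_{i\in Y\cup U}$ of sets of configurations, each inducing a connected subgraph of $F$, with $A_i\in T^A_i$, pairwise disjoint and disjoint from $\mathcal K$. A *$B$-system* $(T^B_i)_{i\in X\cup Z}$ is defined in the same way with $B_i\in T^B_i$. The members are called *tubes*. An $A$-tube may intersect a $B$-tube. A set of configurations is *free* if it misses $S$.

The singletons $\{A_i\}$ always form an $A$-system. In the example on the 5-cycle with two pendants, $\{z,y_i\},\{y_i,a\}$ for $i=1,2$ are the tubes of a larger one.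

**Lemma 4.**

* (a) A free $A$-tube is contained in $\mathcal C$, and a free $B$-tube in $\mathcal D$. So a free $A$-tube never meets a free $B$-tube.
* (b) Every $A$-system and every $B$-system has a free tube.
* (c) If in some $A$-system only the tube with index $i_0$ is free, then $\delta=\deg A$, $|S|=\deg A-1$, and $S\subseteq\mathcal K\cup\bigcup_{i\ne i_0}T^A_i$. The analogue holds for $B$.

*Proof.* (a) The tube is connected, misses $S$ and contains the neighbour $A_i$ of $A\in\mathcal C$. The argument for $B$ is the same.

(b) If no tube of an $A$-system were free, the common sets and the tubes would be $\kappa_0+|Y|+|U|=\deg A\ge\delta$ disjoint sets meeting $S$, against (1). The same holds at $B$.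

(c) Now $\deg A-1$ disjoint sets meet $S$, so $|S|\ge\deg A-1\ge\delta-1\ge|S|$. Equality holds throughout. Hence each of these sets contains exactly one element of $S$, and there are no other elements of $S$. $\square$

In particular $Y\cup U\neq\emptyset$ and $X\cup Z\ne\emptyset$. Let
$$L=Z\cup U\cup W,$$
the tokens of $R$ adjacent to $O$. These are the tokens that can be borrowed in one move. We treat $L\neq\emptyset$ and $L=\emptyset$ separately.

## Some token of $R$ is adjacent to the path $abc$

Assume $L\ne\emptyset$.

**Step 1: nonadjacencies.** These tell us which borrowed tokens keep us outside $\mathcal K$. For all elements of the sets concerned,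
$$z\not\sim y,\qquad u\not\sim x,\qquad w\not\sim y,\qquad w\not\sim x. \tag{4}$$
The first two would give triangles with $a$ and $c$. The last two would give the 4-cycles $w\,b\,a\,y$ and $w\,b\,c\,x$.

**Step 2: the tubes.** This step builds tubes as large as (4) allows, so that they meet often. For $y\in Y$ and $u\in U$ let
$$T^A_y=\{[R+y|\emptyset]\}\cup\bigcup_{s\in L,\ s\not\sim y}\Big(\{[R+y-s|o]:o\in O\}\cup\{[R+y-s+x|\emptyset]:x\in X\}\Big),$$
$$T^A_u=\{[R-u|ac],\,[R-u|bc]\}\cup\{[R-u-z|abc]:z\in Z\}\cup\{[R-u+x|o]:x\in X,\ o\in O\}.$$
By reversal, for $x\in X$ and $z\in Z$,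
$$T^B_x=\{[R+x|\emptyset]\}\cup\bigcup_{s\in L,\ s\not\sim x}\Big(\{[R+x-s|o]:o\in O\}\cup\{[R+x-s+y|\emptyset]:y\in Y\}\Big),$$
$$T^B_z=\{[R-z|ac],\,[R-z|ab]\}\cup\{[R-z-u|abc]:u\in U\}\cup\{[R-z+y|o]:y\in Y,\ o\in O\}.$$

**Step 3: these are an $A$-system and a $B$-system.** By reversal it suffices to treat $A$.

*Connected.* In $T^A_y$: from $[R+y|\emptyset]$ move $s$ to its neighbour in $O$, then within $O$, then $c\to x$. In $T^A_u$: $[R-u|ac]\sim[R-u|bc]\sim[R-u-z|abc]$ by the moves $a\to b$ and $z\to a$; and $[R-u|ac]\sim[R-u+x|a]\sim[R-u+x|b]\sim[R-u+x|c]$, starting with $c\to x$.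

*Pairwise disjoint.* If $[P|I]\in T^A_y$, then $P\cap Y=\{y\}$. If $[P|I]\in T^A_u$, then $P\cap Y=\emptyset$ and $(R\setminus P)\cap U=\{u\}$.

*Disjoint from $\mathcal K$.* In $\mathcal K$ we have $|I|=1$ with $P=R$ or $P=R^e$ for some $e\in\partial$, or $|I|=2$ with $P=R-w$. In our tubes, $|I|=2$ occurs only with $P=R-u$, and $u\notin W$. And $|I|=1$ occurs only with $P=R+y-s$ where $s\not\sim y$, or $P=R-u+x$ where $u\not\sim x$ by (4). These are neither $R$ nor of the form $R^e$.

**Step 4: which tubes meet.** Using (4), we find
$$T^A_y\cap T^B_z\ni[R+y-z|a],\qquad T^A_u\cap T^B_x\ni[R-u+x|c],\qquad T^A_u\cap T^B_z\ni[R-u-z|abc].$$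
For the first, take $s=z$ in $T^A_y$; for the second, take $s=u$ in $T^B_x$. Also $T^A_y\cap T^B_x\ni[R+y-s+x|\emptyset]$ whenever some $s\in L$ is adjacent to neither $y$ nor $x$. Call $(y,x)\in Y\times X$ *bad* if there is no such $s$.

*Example.* Let $G$ be the path $z\,a\,b\,c\,x$ with a pendant vertex $y$ at $a$, and let $k=2$, $R=\{z\}$. Then $T^A_y$ consists of $zy,ya,yb,yc,yx$; $T^B_x$ of $zx,xa,xb,xc,xy$; and $T^B_z$ of $ac,ab,ya,yb,yc$. The $B$-tubes are disjoint, and $T^A_y$ meets both. Here no pair is bad. In the earlier 5-cycle example, both pairs $(y_i,x)$ are bad.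

If there is no bad pair, every $A$-tube meets every $B$-tube. By Lemma 4(b) there are a free $A$-tube and a free $B$-tube, and their meeting contradicts Lemma 4(a).

**Step 5: the structure forced by a bad pair.** Suppose $(y,x)$ is bad. By (4), a $w\in W$ is adjacent to neither, so $W=\emptyset$. Every $z\in Z$ satisfies $z\not\sim y$, hence $z\sim x$; every $u\in U$ satisfies $u\not\sim x$, hence $u\sim y$. Two elements of $Z$ would be common neighbours of $a$ and $x$, and two elements of $U$ common neighbours of $c$ and $y$. So $|Z|\le1$ and $|U|\le1$. As $L\ne\emptyset$, either both are singletons or exactly one is.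

**Step 6: $Z=\{z\}$ and $U=\{u\}$.** Here the single bad pair is repaired by borrowing two tokens. A bad pair $(y,x)$ has $x\sim z$ and $y\sim u$. Two such $x$ would be common neighbours of $c$ and $z$; two such $y$ common neighbours of $a$ and $u$. So there is exactly one bad pair $(y_0,x_0)$. Add to $T^A_{y_0}$ the configurations
$$[R+y_0+x_0-z-u|o]\ (o\in O)\qquad\text{and}\qquad[R+y_0+x_0-u|\emptyset].$$
The tube stays connected: since $z\not\sim y_0$, it contains $[R+y_0-z+x_0|\emptyset]$, and from there we move $u\to c$, then $c\to b\to a$, then $a\to z$. We still have an $A$-system: $P\cap Y=\{y_0\}$ throughout, and $R+y_0+x_0-z-u$ differs from $R$ in four elements, so it is neither $R$ nor of the form $R^e$. Now $[R+y_0+x_0-u|\emptyset]\in T^B_{x_0}$, by taking $s=u\not\sim x_0$ and $y=y_0$ there. So every $A$-tube meets every $B$-tube, and Lemma 4(a), (b) give a contradiction.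

**Step 7: exactly one of $Z,U$ is nonempty.** By reversal let $Z=\{z\}$, $U=W=\emptyset$. This step has no second token to borrow near $O$, and uses the degree of a third configuration.

*The bad pairs.* Now $L=\{z\}$ and $z\not\sim y$ for all $y$, so $(y,x)$ is bad exactly if $x\sim z$. There is such an $x\in X$, and only one, since $c$ and $z$ have at most one common neighbour. Call it $x_0$. The bad pairs are the $(y,x_0)$, $y\in Y$.

*The count is tight.* By Lemma 4(b) some $T^A_y$ is free (the indices of $A$-tubes are $Y\cup U=Y$). It meets every $T^B_i$ with $i\neq x_0$, so only $T^B_{x_0}$ can be free. By Lemma 4(c),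
$$\delta=\deg B=|\partial|+|X|+2,\qquad S\subseteq\mathcal K\cup\bigcup_{i\ne x_0}T^B_i. \tag{5}$$

*A third degree.* Consider $D=R+x_0$. Its active edges are $x_0c$; $za$, the only edge from $R$ to $O$; the edges of $\partial$ not incident with $x_0$; and the edges $x_0q$ with $q\notin R\cup O$. So
$$\deg D=2+|\partial|-|N(x_0)\cap R|+|N(x_0)\setminus(R\cup O)|,$$
and $\deg D\ge\delta$ gives $|N(x_0)\setminus(R\cup O)|\ge|X|+|N(x_0)\cap R|\ge2$, since $x_0\in X$ and $z\in N(x_0)\cap R$. Choose $q\in N(x_0)\setminus(R\cup O)$. Then $q\notin X$ (triangle $q\,c\,x_0$), $q\not\sim z$ (triangle $q\,z\,x_0$), and $q\notin Y$ (4-cycle $a\,z\,x_0\,q$).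

*A set in $\mathcal D$ certified to miss $S$.* Let
$$T^*=\{[R+x_0|\emptyset],\,[R+q|\emptyset],\,[R+q-z|a]\}\cup\{[R+q-z+y|\emptyset]:y\in Y\}.$$
It is connected, by the moves $x_0\to q$, $z\to a$, $a\to y$, and contains $B_{x_0}$. It is disjoint from $\mathcal K$: $I=\emptyset$ does not occur in $\mathcal K$, and $R+q-z$ is not of the form $R^e$ because $q\not\sim z$. It is disjoint from $T^B_x$ for $x\ne x_0$, where $P\cap X=\{x\}$, while in $T^*$ the set $P\cap X$ is $\{x_0\}$ or $\emptyset$. It is disjoint from $T^B_z$, whose sets $P$ are $R-z$ and $R-z+y$ (as $U=\emptyset$), because every $P$ in $T^*$ contains $q$ or $x_0$, and neither lies in $R\cup Y$. By (5), $T^*\cap S=\emptyset$, and since $B_{x_0}\sim B$, $T^*\subseteq\mathcal D$.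

*Contradiction.* Add to each $T^A_y$ the configuration $[R+q-z+y|\emptyset]$. It is adjacent to $[R+y-z+x_0|\emptyset]\in T^A_y$ by the move $x_0\to q$. As $q\notin Y$, still $P\cap Y=\{y\}$, and $I=\emptyset$, so this is an $A$-system. One of its tubes is free, hence contained in $\mathcal C$. But it meets $T^*\subseteq\mathcal D$, a contradiction.

So $L\neq\emptyset$ is impossible.

## No token of $R$ is adjacent to the path $abc$

Assume $L=\emptyset$, so $Z=U=W=\emptyset$ and
$$\deg A=1+|\partial|+|Y|,\qquad\deg B=1+|\partial|+|X|.$$
By Lemma 4(b), $Y,X\neq\emptyset$. A token must now be fetched from farther away.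

**Step 1: a nearest token.** This step chooses the token to be borrowed. Let $t\in R$ have minimum distance $r$ in $G$ to $O$. It is finite because $G$ is connected and $R\ne\emptyset$, and $r\ge2$ because $L=\emptyset$. Let $t=p_0,p_1,\dots,p_r\in O$ be a shortest path. Then $\mathrm{dist}(p_j,O)=r-j$. So for $1\le j\le r-1$ we have $p_j\notin R\cup O$, and $p_j\in Y\cup X\cup V$ if and only if $j=r-1$.

Two kinds of $y$ cause trouble when $t$ is fetched from $[R+y|\emptyset]$. If $y\sim t$, then $[R+y-t|o]$ lies in $\mathcal K$. If $y=p_{r-1}$, then $y$ blocks the path. So put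
$$Y'=Y\setminus(N(t)\cup\{p_{r-1}\}),\qquad X'=X\setminus(N(t)\cup\{p_{r-1}\}).$$
Then $|Y\setminus Y'|\le1$. Indeed, if $r\ge3$, then $N(t)\cap Y=\emptyset$, since a neighbour of $t$ in $Y$ would give $\mathrm{dist}(t,O)\le2$. If $r=2$, then $p_1\in N(t)$, so $Y\setminus Y'=N(t)\cap Y$, which has at most one element, as $t$ and $a$ have at most one common neighbour. Likewise $|X\setminus X'|\le1$.

**Step 2: the tubes.** They fetch $t$ where that causes no trouble. For $y\in Y'$ let
$$T^A_y=\{[R+y|\emptyset]\}\cup\{[R+y-t+p_j|\emptyset]:1\le j\le r-1\}\cup\{[R+y-t|o]:o\in O\}\cup\{[R+y-t+x|\emptyset]:x\in X\},$$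
and for $y\in Y\setminus Y'$ let $T^A_y=\{[R+y|\emptyset]\}$. Define $T^B_x$ by reversal, with the same $t$ and the same path.

Each tube is connected: for $y\in Y'$, walk $t$ along the path. The vertices $p_1,\dots,p_{r-1}$ are empty: they are not in $R$, and none equals $y$, since $p_j\in Y$ forces $j=r-1$ and $y\ne p_{r-1}$. Then move within $O$, then $c\to x$. For $y\in Y'$ every $P$ satisfies $P\cap Y'=\{y\}$, and for $y\in Y\setminus Y'$ it satisfies $P\cap Y'=\emptyset$; so the tubes are pairwise disjoint. They are disjoint from $\mathcal K$, because $I=\emptyset$ does not occur there, and $R+y-t$ is neither $R$ nor of the form $R^e$ as $y\not\sim t$. So we have an $A$-system and a $B$-system.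

*Example.* In the 7-cycle with $abc=012$, $R=\{4\}$: $t=4$, $r=2$, the path is $4,3,2$, and $Y'=Y=\{6\}$, $X'=\emptyset$. The tube $T^A_6$ consists of $\{6,4\},\{6,3\},\{6,0\},\{6,1\},\{6,2\}$, and $T^B_3=\{\{4,3\}\}$.

**Step 3: the count is tight on one side.** For $(y,x)\in Y'\times X'$ the tubes $T^A_y$ and $T^B_x$ meet in $[R-t+x+y|\emptyset]$. By Lemma 4(a), either no $T^A_y$ with $y\in Y'$ is free, or no $T^B_x$ with $x\in X'$ is free. By reversal, assume the former. By Lemma 4(b), the free $A$-tube has an index $y_0$ with $Y\setminus Y'=\{y_0\}$, and by Lemma 4(c)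
$$\delta=\deg A=1+|\partial|+|Y|,\qquad |S|=\delta-1,\qquad S\subseteq\mathcal K\cup\bigcup_{y\in Y'}T^A_y. \tag{6}$$

*The path may be assumed to end $y_0,a$.* If $r\ge3$, then $y_0=p_{r-1}$, and its only neighbour in $O$ is $a$, so $p_r=a$. If $r=2$, then $y_0\in N(t)$, and from now on we take the path to be $t,y_0,a$. The set $Y'=Y\setminus\{y_0\}$ and the tubes $T^A_y$ $(y\in Y')$ in (6) are kept as they were, and $P\cap Y'=\{y\}$ still holds in them. So in all cases $p_{r-1}=y_0$, $p_r=a$, and the distance statements of Step 1 hold for the path.

**Step 4: a third degree.** As before, we read off room from the configuration at the troublesome index. Let $D=R+y_0$. Its active edges are $y_0a$ (there is no edge from $R$ to $O$), the edges of $\partial$ not incident with $y_0$, and the edges $y_0q$ with $q\notin R\cup O$. From $\deg D\ge\delta$ and (6),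
$$|N(y_0)\setminus(R\cup O)|\ \ge\ |Y|+|N(y_0)\cap R|. \tag{7}$$

**Step 5: there is $q\in N(y_0)\setminus(R\cup O\cup\{p_{r-2}\})$.** In this case the token at $y_0$ steps aside to $q$, and $t$ can be fetched past it. First, the position of $q$:

* $q\notin Y$, by the triangle $q\,a\,y_0$.
* $q\ne p_j$ for $1\le j\le r-1$: as $\mathrm{dist}(q,O)\le2$, equality would force $j\in\{r-1,r-2\}$, but $q\ne y_0=p_{r-1}$ and $q\ne p_{r-2}$.
* $q\not\sim t$: if $r=2$ there would be a triangle $t\,y_0\,q$; if $r=3$ a 4-cycle $t\,p_1\,y_0\,q$; if $r\ge4$ then $\mathrm{dist}(t,O)\le3<r$.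

It is possible that $q\in X$. Let
$$T^*=\{[R+y_0|\emptyset],[R+q|\emptyset]\}\cup\{[R+q-t+p_j|\emptyset]:1\le j\le r-1\}\cup\{[R+q-t|o]:o\in O\}\cup\{[R+q-t+x|\emptyset]:x\in X\setminus\{q\}\}.$$
It is connected: move $y_0\to q$; then $t$ along $p_1,\dots,p_{r-1}=y_0$ to $a$, $b$, $c$; then $c\to x$. It is disjoint from $\mathcal K$, as $q\not\sim t$. It is disjoint from all $T^A_y$, $y\in Y'$, since $P\cap Y'=\emptyset$ in $T^*$: the vertices $q$ and $x$ are not in $Y$, the only $p_j$ that can lie in $Y$ is $y_0$, and $y_0\notin Y'$. By (6), $T^*\cap S=\emptyset$. As $[R+y_0|\emptyset]=A_{y_0}$ is adjacent to $A$, $T^*\subseteq\mathcal C$.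

Now a new $B$-system, each tube of which reaches $T^*$. For $x\in X\setminus\{q\}$ let
$$T_x=\{[R+x|\emptyset]\}\cup\{[R+x-t+p_j|\emptyset]:1\le j\le r-1\}\cup\{[R+x-t+q|\emptyset]\},$$
and if $q\in X$ let $T_q=\{[R+q|\emptyset]\}$. No $p_j$ with $1\le j\le r-1$ is in $X$, since only $j=r-1$ could be, and $p_{r-1}=y_0\in Y$. So $t$ can walk along $p_1,\dots,p_{r-1}=y_0$ without hitting $x$, and the last step is $y_0\to q$. The sets are connected. They are disjoint from $\mathcal K$ because $I=\emptyset$. They are pairwise disjoint because $P\cap(X\setminus\{q\})$ is $\{x\}$ in $T_x$ and $\emptyset$ in $T_q$. So they form a $B$-system (its index set is $X\cup Z=X$), and one of them is free, hence contained in $\mathcal D$. But $T_x$ meets $T^*$ in $[R+q-t+x|\emptyset]$, and $T_q$ meets it in $[R+q|\emptyset]$. As $T^*\subseteq\mathcal C$, this is a contradiction.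

**Step 6: if there is no such $q$, then $S\subseteq\mathcal K$.** This step shows that the remaining case is very rigid. If $r=2$, then $p_0=t\in N(y_0)\cap R$, so (7) gives $|N(y_0)\setminus(R\cup O)|\ge2$; these vertices differ from $p_0\in R$, so a $q$ as in Step 5 exists, which is excluded. So $r\ge3$. Neighbours of $y_0$ have distance at most 2 from $O$, so $N(y_0)\cap R=\emptyset$. Also $p_{r-2}\notin R\cup O$, so $N(y_0)\setminus(R\cup O)=\{p_{r-2}\}$ and
$$N(y_0)=\{a,p_{r-2}\}.$$
By (7), $|Y|\le1$, so $Y=\{y_0\}$ and $Y'=\emptyset$. By (6), $\delta=|\partial|+2$ and $S\subseteq\mathcal K$. As $W=\emptyset$, we get: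
$$\text{if } |I|\ne1,\ \text{ or if } P\ne R \text{ and } P\ne R^e \text{ for all } e\in\partial,\ \text{ then } [P|I]\notin S. \tag{8}$$

It remains to walk from $\mathcal C$ to $\mathcal D$ using only configurations covered by (8). The way through $O$ is blocked as long as the part outside $O$ is $R$ or some $R^e$. So we move two edges away from $R$ before crossing.

**Step 7: two edges away from $R$.** This step produces $R''$. Let $e_1=tp_1\in\partial$ and $C_1=[R^{e_1}+y_0|\emptyset]$; here $p_1\ne y_0$ since $r\ge3$. By (8), $[R+y_0|\emptyset]$ and $C_1$ are not in $S$. Since $A\sim[R+y_0|\emptyset]\sim C_1$, we get $C_1\in\mathcal C$.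

*There is an edge $h\neq e_1$ of $G-O-y_0$ with exactly one end in $R^{e_1}$.* If $r\ge4$, take $h=p_1p_2$: here $p_2\ne y_0=p_{r-1}$ and $p_2\notin R\cup O$, so $p_1\in R^{e_1}$ and $p_2\notin R^{e_1}$. If $r=3$, then $\deg C_1\ge\delta=|\partial|+2\ge3$, so some edge $h\ne y_0a,e_1$ is active at $C_1$. It has no end in $O$: such an end would be empty and adjacent to a token of $C_1$, but tokens in $R$ have distance at least 3 from $O$, $\mathrm{dist}(p_1,O)=2$, and $N(y_0)\cap O=\{a\}$. It is not incident with $y_0$: $N(y_0)=\{a,p_1\}$, the edge $y_0a$ is excluded, and $y_0p_1$ is not active as both ends lie in $C_1$. So $h$ lies in $G-O-y_0$, and exactly one of its ends is in $R^{e_1}$.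

Let $R''=(R^{e_1})^h$. Then $R''\triangle R=e_1\triangle h$. If $e_1\cap h=\emptyset$, this has four elements. Otherwise it consists of the two ends of a path of length 2, which are nonadjacent. As $R^e\triangle R=e$ is an adjacent pair, $R''\neq R$ and $R''\ne R^e$ for all $e\in\partial$. By (8), the walk
$$C_1\ \sim\ [R''+y_0|\emptyset]\ \sim\ [R''|a]\ \sim\ [R''|b]\ \sim\ [R''|c]$$
avoids $S$, so all these configurations are in $\mathcal C$.

**Step 8: reaching $\mathcal D$.** This step closes the argument. Pick $x\in X$. By (8), $[R+x|\emptyset]\notin S$; it is adjacent to $B$, so it lies in $\mathcal D$. We have $x\notin R$, and $x\ne p_1$ since $\mathrm{dist}(p_1,O)=r-1\ge2$. So $x\notin R^{e_1}$, and hence $x\in h$ if and only if $x\in R''$.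

*If $x\notin R''$*, then $x$ is on neither $h$ nor $e_1$, and
$$[R''|c]\ \sim\ [R''+x|\emptyset]\ \sim\ [R^{e_1}+x|\emptyset]\ \sim\ [R+x|\emptyset]$$
by the moves $c\to x$, then along $h$ backwards, then along $e_1$ backwards. This avoids $S$ by (8), so $\mathcal C=\mathcal D$, a contradiction.

*If $x\in R''$*, then $x\in h$, and the other end of $h$ is a vertex of $R^{e_1}=R-t+p_1$ adjacent to $x$. It is not in $R$, since it has distance at most $2<r$ from $O$. So it is $p_1$, and $R''=R-t+x$. Moreover $r-1=\mathrm{dist}(p_1,O)\le2$, so $r=3$ and $p_1=p_{r-2}\sim y_0$. Then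
$$[R+x|\emptyset]\ \sim\ [R-t+p_1+x|\emptyset]\ \sim\ [R-t+y_0+x|\emptyset]=[R''+y_0|\emptyset]$$
avoids $S$ by (8). It joins $\mathcal D$ to $\mathcal C$, a contradiction.

All cases are contradictory, so $\kappa(F)<\delta$ is impossible and Theorem 1 is proved. $\blacksquare$

## Edge-connectivity, disconnected graphs, and regular graphs

Let $\lambda$ denote edge-connectivity, and recall the textbook inequality $\kappa\le\lambda\le\delta$ (Whitney). Let $e(T,\overline T)$ be the number of edges of $G$ between $T$ and its complement, so $\deg C=e(C,\overline C)$.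

**Theorem 5.** Let $G$ have order $n\ge2$ and girth at least five (possibly disconnected), and let $1\le k\le n-1$.

1. If $G$ is connected and $2\le k\le n-2$, then $\displaystyle\kappa(F_k(G))=\lambda(F_k(G))=\delta(F_k(G))=\min_{|T|=k}e(T,\overline T)$.
2. If $G$ is connected and $k\in\{1,n-1\}$, then $\kappa(F_k(G))=\delta(F_k(G))$ if and only if $\kappa(G)=\delta(G)$. This can fail, so the range $2\le k\le n-2$ in Theorem 1 cannot be enlarged.
3. If $G$ is disconnected, then $\kappa(F_k(G))=0$, and $\kappa(F_k(G))=\delta(F_k(G))$ if and only if some union of components of $G$ has exactly $k$ vertices.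

*Proof.* (1) Theorem 1 and $\kappa\le\lambda\le\delta$ give the first two equalities; the last is the degree formula.

(2) $F_1(G)\cong F_{n-1}(G)\cong G$, and two disjoint 5-cycles joined by one edge have girth 5, $\kappa=1$, $\delta=2$.

(3) Let $H$ be a component of $G$ and $h=|V(H)|$, so $1\le h\le n-1$. A move keeps a token inside its component of $G$, so $|C\cap V(H)|$ is constant on components of $F_k(G)$. It takes the values $\min(k,h)$ and $\max(0,k+h-n)$. These differ, because $\min(k,h)>0$, and $k+h-n$ is smaller than both $k$ and $h$. So $F_k(G)$ is disconnected and $\kappa=0$. Finally, $\delta(F_k(G))=0$ if and only if some $k$-set $T$ has $e(T,\overline T)=0$, that is, $T$ is a union of components. $\square$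

**Corollary 6.** Let $G$ be connected and $r$-regular with finite girth $g\ge5$, and let $2\le k\le n-2$.

* If $k<g$, then $\kappa(F_k(G))=\lambda(F_k(G))=k(r-2)+2$.
* If $k=g$ and $r\ge3$, then $\kappa(F_g(G))=\lambda(F_g(G))=g(r-2)$ (and $g\le n-2$ holds automatically).

*Proof.* Let $e(T)$ be the number of edges inside $T$. Counting degrees, $e(T,\overline T)=rk-2e(T)$, so we must maximise $e(T)$ over $k$-sets.

If $k<g$, then $T$ induces a forest, so $e(T)\le k-1$. Equality holds for the vertex set of a $k$-vertex subtree, which exists because $G$ is connected. The minimum is $rk-2(k-1)=k(r-2)+2$.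

If $k=g$, then $T$ induces a forest, with $e(T)\le g-1$, or a graph containing a cycle of length $g$. Such a cycle is spanning in $T$, and it is chordless because a chord would create a shorter cycle. So $e(T)\le g$, with equality for a shortest cycle. The minimum is $rg-2g=g(r-2)$.

For the bound on $g$ when $r\ge3$: a shortest cycle is chordless, so each of its vertices has a neighbour off the cycle. If only one vertex were off the cycle, it would be adjacent to all cycle vertices and produce a triangle. So $n\ge g+2$. Now apply Theorem 5(1). $\square$

For the 5-cycle and $k=2$, the first formula gives $2(2-2)+2=2$, in agreement with the hand computation above.
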